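\title{The length of a random Zeckendorf game is asymptotically Gaussian}

\begin{abstract}
The Zeckendorf game starts from $N$ copies of $1$ and rewrites a multiset of Fibonacci numbers by combining and splitting moves until the Zeckendorf decomposition of $N$ is reached. We choose each move uniformly among the available move types and prove that the length $L_N$ of the game, centered and normalized, converges to a standard normal variable. The mean and the variance of $L_N$ are asymptotically linear in $N$, all normalized moments converge, and the Kolmogorov distance to the normal law is $O(N^{-1/6+\varepsilon})$. The proof replaces the supply of $1$'s by an infinite reservoir. The resulting Markov chain forgets its past within $N^{o(1)}$ moves and is exactly self-similar, so that $L_N$ is a sum of independent blocks up to a small error.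
\end{abstract}

\section{The game and the theorem}

Index the Fibonacci numbers by $F_1=1$, $F_2=2$ and $F_k=F_{k-1}+F_{k-2}$ for $k\ge3$. By Zeckendorf's theorem, every integer $m\ge0$ is in exactly one way a sum of Fibonacci numbers $F_i$ whose indices are distinct and pairwise nonconsecutive (the empty sum for $m=0$). We call these $i$ the \emph{Zeckendorf indices} of $m$ and write $z(m)$ for their number.

The \emph{Zeckendorf game} on input $N$ reaches this decomposition from the crudest one, $N=1+\dots+1$, by local rewriting. A position is a multiset of Fibonacci numbers, the initial position consists of $N$ copies of $F_1$, and the moves are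
\[
\begin{array}{llll}
C_1: & F_1,F_1\to F_2, \qquad\qquad & C_k\ (k\ge2): & F_{k-1},F_k\to F_{k+1},\\[2pt]
S_2: & F_2,F_2\to F_1,F_3, & S_k\ (k\ge3): & F_k,F_k\to F_{k-2},F_{k+1}.
\end{array}
\]
A move is available when the position contains the two elements on its left side. Moves are identified by their labels, not by the copies they use. The $C_k$ are \emph{combining} moves, the $S_k$ are \emph{splitting} moves, and $k$ is the \emph{index} of $C_k$ and of $S_k$. Every move preserves the sum $N$. Moves are made until none is available; this happens after at most $3N$ moves (see \eqref{eq:3N} below), and a position without available moves has no repeated element and no two consecutive indices, so it is the Zeckendorf decomposition of $N$.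

In the \emph{random game} each move is chosen uniformly among the move types available at the current position. Thus a game $(M_1,\dots,M_\lambda)$ has probability $\prod_{t=1}^{\lambda}1/e_{t-1}$, where $e_t$ is the number of move types available after $M_1,\dots,M_t$. Let $L_N$ be the number of moves.

For $N\le3$ there is only one game. For $N=4$ the forced move $C_1$ leads to $\{1,1,2\}$, and from there $C_2$ ends the game at $\{1,3\}$, while $C_1$ leads to $\{2,2\}$ and then $S_2$ ends it at $\{1,3\}$. So $L_4$ equals $2$ or $3$, each with probability $\frac12$. In general a combining move lowers the number of elements by one and a splitting move preserves it, so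
\begin{equation}\label{eq:splits}
L_N=N-z(N)+\#\{\text{splitting moves}\}.
\end{equation}
The length is therefore of order $N$, and its random part counts detours such as $C_1S_2$ in place of $C_2$. One expects about $N$ occasions for such a detour, each decided by a local coin toss, and hence Gaussian fluctuations of order $\sqrt N$. This is the conjecture posed in \cite{CDJ}: \emph{$\operatorname{Var}(L_N)>0$ for all large $N$, and $(L_N-\mathbb E L_N)/\sqrt{\operatorname{Var}(L_N)}$ converges in distribution to a standard normal variable.} We prove it in the following form, where $G$ is the distribution function of the standard normal law.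

\begin{theorem}\label{thm:main}
There are constants $\mu>0$ and $\sigma^2>0$ such that for every $\varepsilon>0$, as $N\to\infty$:
\begin{enumerate}
\item[(i)] $\mathbb E L_N=\mu N+O_\varepsilon(N^{\varepsilon})$ and $\operatorname{Var}(L_N)=\sigma^2N+O_\varepsilon(N^{1/2+\varepsilon})$. In particular $\operatorname{Var}(L_N)>0$ for all large $N$.
\item[(ii)] $\displaystyle\sup_{x\in\mathbb R}\Big|\mathbb P\Big(\frac{L_N-\mathbb EL_N}{\sqrt{\operatorname{Var}(L_N)}}\le x\Big)-G(x)\Big|=O_\varepsilon(N^{-1/6+\varepsilon})$. In particular the conjecture holds.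
\item[(iii)] All moments of $(L_N-\mathbb EL_N)/\sqrt{\operatorname{Var}(L_N)}$ converge to those of the standard normal law.
\end{enumerate}
\end{theorem}

Since $N-z(N)$ is not random, \eqref{eq:splits} shows that the number of splitting moves obeys the same Gaussian law with the same $\sigma^2$.

The heuristic hides a real difficulty: the coin tosses are neither independent nor stationary. The bias of each toss depends on the number of available moves, hence on the whole position, and the position never repeats and spreads over more and more Fibonacci numbers as the game proceeds. We handle this as follows. Section~\ref{sec:chain} replaces the $F_1$'s by an infinite reservoir, which yields one Markov chain for all $N$. The chain has a sequence of distinguished states $Z_0,Z_1,\dots$, and started from suitable $Z_x$ it is an exact copy of itself for a long time. Sections~\ref{sec:drift} and~\ref{sec:coupling} show that the chain visits these states often enough for two copies to merge within $N^{o(1)}$ moves. Section~\ref{sec:blocks} turns this into a decomposition into independent blocks and finds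 the mean and variance, and Section~\ref{sec:game} returns to the game.

Throughout, $\log$ is the natural logarithm, $\|\cdot\|_p$ is the $L^p$ norm of a random variable, $\operatorname{sd}$ is the standard deviation, $\varphi=\frac{1+\sqrt5}2$ and $\psi=-1/\varphi$. We put $F_0=1$, so that $F_2=F_1+F_0$. For $k\ge0$ we have $F_k=(\varphi^{k+1}-\psi^{k+1})/\sqrt5$ and $\varphi^{k-1}\le F_k\le\varphi^k$, and the first formula gives, for integers $m\ge0$ and $r\ge-m$,
\begin{equation}\label{eq:binet}
F_{m+r}-\varphi^rF_m=\psi^{m+1}\,\frac{\varphi^r-\psi^r}{\sqrt5}.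
\end{equation}

\section{The reservoir chain}\label{sec:chain}

\subsection{Definition}

As long as a position contains at least two copies of $F_1$, the set of available moves does not depend on their number. We therefore forget it. A \emph{configuration} is a sequence $a=(a_2,a_3,\dots)$ of nonnegative integers with finite support; we think of $a_k$ chips on \emph{level} $k$, and $|a|=\sum_ka_k$ is the number of chips. The moves act as follows.
\begin{itemize}
\item $C_1$ is always enabled and adds a chip on level $2$.
\item $C_2$ is enabled if $a_2\ge1$ and moves a chip from level $2$ to level $3$.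
\item $C_k$, $k\ge3$, is enabled if $a_{k-1},a_k\ge1$; it removes a chip from each of these levels and adds one on level $k+1$.
\item $S_k$, $k\ge2$, is enabled if $a_k\ge2$; it removes two chips from level $k$, adds one on level $k+1$ and, if $k\ge4$, one on level $k-2$.
\end{itemize}
The \emph{reservoir chain} $(A_t)_{t\ge0}$ is the Markov chain that at each step performs one of the $e(A_t)\ge1$ enabled moves, chosen uniformly. A move of index $k$ changes no level above $k+1$, and no move adds more than one to $|a|$.

\subsection{Linear statistics}

Let $\alpha_1=0$ and $\alpha_2,\alpha_3,\dots$ be real weights, and put $d_1=\alpha_2$ and $d_k=\alpha_{k+1}-\alpha_k-\alpha_{k-1}$ for $k\ge2$. The move $C_k$ changes $\sum_{k\ge2}\alpha_ka_k$ by $d_k$. The move $S_k$ has the net effect of $C_k$ followed by the reverse of $C_{k-1}$, so it changes the sum by $d_k-d_{k-1}$. Any sequence $(d_k)$ can be prescribed; three choices carry the proof.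

\emph{The height} $X(a)=\sum_{k\ge2}F_{k-2}a_k$ has $d_1=1$ and $d_k=0$ for $k\ge2$. It changes by $+1$ under $C_1$, by $-1$ under $S_2$, and by $0$ under every other move. It measures how much of the reservoir has been used: by \eqref{eq:binet}, $F_k=\varphi^2F_{k-2}+\psi^{k-1}$, so
\begin{equation}\label{eq:value}
\Big|\sum_{k\ge2}F_ka_k-\varphi^2X(a)\Big|\le|a| .
\end{equation}
When chips are few, a game on input $N$ thus corresponds to the chain run up to height about $N/\varphi^2$.

\emph{The second height} $Y(a)=\sum_{k\ge3}F_{k-3}a_k$ has $d_2=1$ and all other $d_k=0$. It changes by $+1$ under $C_2$ and $S_2$, by $-1$ under $S_3$, and by $0$ otherwise. Since $F_{k-3}\ge\frac12F_{k-2}$ for $k\ge3$, we have $Y(a)\ge\frac12(X(a)-a_2)$.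

\emph{The potentials} are, for $j\ge1$,
\[
\Phi_j(a)=\sum_{k>j}\big(F_{k-j+3}-(k-j)-3\big)a_k,\qquad\Phi=\Phi_1 .
\]
The weights are nonnegative integers because $F_i\ge i$. The formula for the weight also vanishes at $k=j$ and $k=j-1$, because $F_3=3$ and $F_2=2$; hence $d_k=k-j+1$ for $k\ge j$, and $d_k=0$ for $k<j$. Consequently
\begin{equation}\label{eq:potential}
\begin{array}{c}\text{$\Phi_j$ is unchanged by moves of index $<j$}\\ \text{and increases by at least $1$ under every move of index $\ge j$.}\end{array}
\end{equation}
So increments of $\Phi_j$ bound the number of moves of index at least $j$, and increments of $\Phi$ bound time. The same holds in the game, whose moves act on the levels $k\ge2$ in the same way; there $\Phi\le\sum F_{k+2}a_k\le3\sum F_ka_k\le3N$, whence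
\begin{equation}\label{eq:3N}
L_N\le3N .
\end{equation}
When chips are few, each potential is nearly a multiple of the height. By \eqref{eq:binet}, $F_{k+2}=\varphi^4F_{k-2}+3\psi^{k-1}$, and $3|\psi|<2$, so
\begin{equation}\label{eq:Phi}
\Phi(a)=\varphi^4X(a)-\sum_{k\ge2}c_ka_k,\qquad c_k=k+2-3\psi^{k-1}\in(0,k+4].
\end{equation}
For $j\ge2$ and $\kappa_j=\varphi^{5-j}$,
\begin{equation}\label{eq:Phij}
|\Phi_j(a)-\kappa_jX(a)|\le\sum_{k\ge2}(k+3)a_k .
\end{equation}
Indeed, for $k\ge j$ identity \eqref{eq:binet} gives $|F_{k-j+3}-\kappa_jF_{k-2}|\le(\varphi^{6-j-k}+\varphi^{-(k-j+4)})/\sqrt5\le(\varphi^2+\varphi^{-4})/\sqrt5<2$, and $2+(k-j)+3\le k+3$. For $k<j$ the weight is $0$ and $\kappa_jF_{k-2}\le\varphi^{3+k-j}\le\varphi^2<3$. Together, \eqref{eq:potential} and \eqref{eq:Phij} say that moves of index at least $j$ occur at a rate of at most about $\varphi^{5-j}$ per unit of height.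

We use the height as a clock. For a configuration $y$ of height $m$ and $k\ge0$, let $\tau_k(y)$ be the first time at which the chain started from $y$ has height $m+k$. By \eqref{eq:potential} and \eqref{eq:Phi}, $t\le\Phi(A_t)-\Phi(y)\le\varphi^4(X(A_t)-m)+\sum_i(i+4)y_i$. Hence $X(A_t)\to\infty$, and since the height moves by steps $0,\pm1$, the time $\tau_k(y)$ is finite. The same inequality, and $\Phi(y)\ge0$, give the deterministic bounds
\begin{equation}\label{eq:tau}
\tau_k(y)\le\varphi^4k+\sum_{i\ge2}(i+4)y_i,\qquad\tau_k(y)\le\varphi^4(m+k)\le7(m+k).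
\end{equation}
We write $T_k=\tau_k(0)$ for the chain started from the empty configuration; $k\le T_k\le7k$. The variable $T_n$ with $n\approx N/\varphi^2$ will be our model of $L_N$.

\subsection{Quiet configurations and relaxation}

A configuration is \emph{quiet} if only $C_1$ is enabled, that is, if $a_2=0$, all $a_k\le1$, and no two consecutive levels are occupied. In that case $X(a)=\sum_{k\ge3}a_kF_{k-2}$ is a Zeckendorf decomposition. Hence for each $m\ge0$ there is exactly one quiet configuration of height $m$, namely the configuration $Z_m$ with one chip on level $i+2$ for each Zeckendorf index $i$ of $m$. A chain that is quiet at height $m$ has forgotten how it got there.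

A \emph{relaxation} from $a$ is a sequence of moves, none of them $C_1$ or $S_2$, that starts at $a$ and continues as long as such a move is enabled. These are the moves that preserve the height. Let $r(a)$ be the supremum of the lengths of the relaxations from $a$.

\begin{lemma}\label{lem:relax}
Let $X(a)=m$ and $j\ge2$.
\begin{enumerate}
\item[(a)] $r(a)<\infty$, every relaxation from $a$ ends at $Z_m$, and the chain started from $a$ reaches $Z_m$ before using $C_1$ or $S_2$ with probability at least $3^{-r(a)}$.
\item[(b)] $\Phi_j(a)\le\Phi_j(Z_m)\le\Phi_j(Z_{m+1})$.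
\item[(c)] If $\Phi_j(a)=\Phi_j(Z_m)$, then $r(a)\le\sum_{k\le j}(k+4)a_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Along a relaxation $\Phi$ rises by at least $1$ per move and stays in $[0,\varphi^4m]$ by \eqref{eq:Phi}, so $r(a)\le\varphi^4m$. At the end $C_2$ is not enabled, so level $2$ is empty and $S_2$ is not enabled either; the final configuration is quiet of height $m$. The probability bound follows by induction on $r(a)$. If $r(a)=0$, then $a=Z_m$. Otherwise $q\ge1$ height-preserving moves are enabled and $e(a)\le q+2$, so the chain makes one of them with probability at least $\frac13$, and the new configuration $a'$ has $r(a')\le r(a)-1$.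

(b) By \eqref{eq:potential} no move lowers $\Phi_j$. A relaxation leads from $a$ to $Z_m$, and $C_1$ followed by a relaxation leads from $Z_m$ to $Z_{m+1}$.

(c) By \eqref{eq:potential} a relaxation from $a$ uses only moves of index less than $j$, so $a$ and $Z_m$ agree above level $j$. By \eqref{eq:Phi} its length is at most $\Phi(Z_m)-\Phi(a)=\sum_{k\le j}c_k(a_k-(Z_m)_k)\le\sum_{k\le j}(k+4)a_k$.
\end{proof}

\begin{example}\label{ex:small}
Write $\langle k_1,k_2,\dots\rangle$ for the configuration with chips on the levels $k_1,k_2,\dots$. Figure~\ref{fig:small} shows all configurations of height at most $2$. From the empty configuration the chain moves to $\langle2\rangle$. With probability $\frac12$ it plays $C_1$ and reaches height $2$ at $\langle2,2\rangle$; with probability $\frac12$ it plays $C_2$, then $C_1$, and reaches height $2$ at $\langle2,3\rangle$. So $T_2$ equals $2$ or $3$ with equal probability, and the configuration at time $T_2$ reveals which. Now let the chain run on. From $\langle2,3\rangle$ it reaches $Z_2=\langle4\rangle$ without changing height by $C_3$ or by $C_2S_3$, with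 probability $\frac13+\frac13\cdot\frac12=\frac12$. From $\langle2,2\rangle$ it must first play $C_2$, and the probability is $\frac13\cdot\frac12=\frac16$. Two independent copies, one at $\langle2,2\rangle$ and one at $\langle2,3\rangle$, thus both pass through $Z_2$ with probability $\frac1{12}$. If they do, we let them make the same moves from then on, and their hitting times of every later height differ only by the few moves spent before $Z_2$. If they do not, we try again at a greater height.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]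
\node at (0,0.9) {$X=0$}; \node at (3,0.9) {$X=1$}; \node at (6,0.9) {$X=2$};
\node[draw] (e) at (0,0) {$0$};
\node (a) at (3,0) {$\langle2\rangle$};
\node[draw] (b) at (3,-1.4) {$\langle3\rangle$};
\node (c) at (6,0) {$\langle2,2\rangle$};
\node (d) at (6,-1.4) {$\langle2,3\rangle$};
\node (f) at (6,-2.8) {$\langle3,3\rangle$};
\node[draw] (g) at (6,-4.2) {$\langle4\rangle$};
\draw[->] (e) -- node[above] {\small $C_1$} (a);
\draw[->] (a) -- node[above] {\small $C_1$} (c);
\draw[->] (b) -- node[below] {\small $C_1$} (d);
\draw[->] (a) -- node[left] {\small $C_2$} (b);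
\draw[->] (c) -- node[above left] {\small $S_2$} (b);
\draw[->] (c) -- node[right] {\small $C_2$} (d);
\draw[->] (d) -- node[right] {\small $C_2$} (f);
\draw[->] (f) -- node[right] {\small $S_3$} (g);
\draw[->] (d) to[bend right=55] node[left] {\small $C_3$} (g);
\foreach \p/\y in {c/0,d/-1.4,f/-2.8,g/-4.2} \draw[->,dashed] (\p) -- (7.9,\y);
\end{tikzpicture}
\caption{The configurations of the reservoir chain of height $X\le2$, listed by the levels of their chips, with all enabled moves. Dashed arrows are moves $C_1$ to height $3$. In each column the moves that stay in the column lead to the unique quiet configuration, which is boxed.}\label{fig:small}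
\end{figure}

\subsection{Self-similarity}

A quiet configuration on high levels is invisible to what happens on low levels, until the low chips come near.

\begin{lemma}\label{lem:self}
Let $K\ge1$, let all Zeckendorf indices of $x\ge1$ be at least $K$, and let $0\le k\le F_{K-1}$. Then $\tau_k(Z_x)$ has the law of $T_k$. For $x=0$ this holds for every $k$.
\end{lemma}

\begin{proof}
The case $x=0$ is the definition of $T_k$. Let $x\ge1$ and let $A'$ be the chain from $0$. For $t<T_k$ we have $X(A'_t)\le k-1<F_{K-1}$, so an occupied level $i$ of $A'_t$ has $F_{i-2}<F_{K-1}$, that is, $i\le K$. The configuration $Z_x$ is quiet and lives on levels at least $K+2$, which are neither equal nor adjacent to a level at most $K$. Hence $Z_x+A'_t$ has the same enabled moves as $A'_t$ for $t<T_k$, and $(Z_x+A'_t)_{t\le T_k}$ is the chain from $Z_x$ up to its first visit to height $x+k$.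
\end{proof}

The restriction on $k$ is needed. For $x=2$ the lemma allows $k\le1$. From $Z_2=\langle4\rangle$ the moves $C_1,C_2,C_4,C_1$ lead through $\langle2,4\rangle$, $\langle3,4\rangle$, $\langle5\rangle$, all of height $3$, so $\tau_2(Z_2)=4$ with positive probability, whereas $T_2\le3$.

Suppose for a moment that the chain from $0$ were at $Z_{F_K}$ at time $T_{F_K}$. By Lemma~\ref{lem:self}, $T_{F_{K+1}}$ would then be the sum of independent copies of $T_{F_K}$ and $T_{F_{K-1}}$; mean and variance would satisfy the Fibonacci recurrence, hence grow linearly, and the central limit theorem would follow by iteration. This supposition is never true: a new height is first reached by $C_1$, which leaves a chip on level $2$. The next proposition, which carries out the plan of Example~\ref{ex:small} at arbitrary height, says that it is true up to a small shift in time.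

\medskip\noindent\textbf{Conventions.} From now on $n$ is a large integer,
\[
\ell=\log n,\qquad\Delta_n=\exp\big((\log\log n)^4\big),\qquad\rho_n=\exp\big(-\ell^{9/8}\big).
\]
Thus $\Delta_n=O_\varepsilon(n^\varepsilon)$ exceeds every power of $\ell$, and $\rho_n$ is smaller than every power of $1/n$. Chains start at height at most $n$ and are followed up to their first visit to height $n$; this takes at most $7n$ steps by \eqref{eq:tau}. If $X(a)\le n$, an occupied level $k$ satisfies $\varphi^{k-3}\le F_{k-2}\le n$, so $k\le3+2.08\,\ell$. Therefore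
\begin{equation}\label{eq:levels}
X(a)\le n\quad\Longrightarrow\quad\text{all occupied levels are at most $3\ell$, and } e(a)\le6\ell .
\end{equation}
In particular $|Z_m|\le3\ell$ for $m\le n$. ``Large'' refers to an absolute threshold, except in bounds on $p$-th moments, where it may depend on $p$.

\begin{proposition}[Coupling]\label{prop:coupling}
Let $n$ be large, $k\ge0$, $m+k\le n$, and let $y$ be a configuration with $X(y)=m$ and $|y|\le\ell^3$. There is a coupling of the chain from $y$ and the chain from $Z_m$ under which $|\tau_k(y)-\tau_k(Z_m)|\le\Delta_n$ with probability at least $1-3\rho_n$.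
\end{proposition}

An attempt to merge two copies at configurations $a,a'$ of equal height succeeds with probability at least $3^{-r(a)-r(a')}$, so the number of attempts is $n^{o(1)}$ only if $r=o(\log n)$. The bound $r(a)\le\sum_k(k+4)a_k$, which is Lemma~\ref{lem:relax}(c) for large $j$, is too weak for this even when each level holds at most one chip. We need finer information: few chips overall (Section~\ref{sec:drift}), and, at most heights, activity confined to the lowest $O(\log\log n)$ levels (Section~\ref{sec:coupling}).

\section{A Lyapunov function for the number of chips}\label{sec:drift}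

For a function $g$ on configurations let $\mathcal Lg(a)$ be the sum of $g(a')-g(a)$ over the enabled moves $a\to a'$. Because the move is chosen uniformly, $\mathbb E[g(A_{t+1})-g(A_t)\mid A_t=a]=\mathcal Lg(a)/e(a)$. For $k\ge2$ let $u_k$ and $v_k$ be the indicators of $a_k\ge1$ and $a_k\ge2$, put $u_0=0$, $u_1=v_1=1$, and let $b_k=\mathcal La_k$. Level $k\ge2$ gains one chip under $C_{k-1}$, $S_{k-1}$, $S_{k+2}$, loses one under $C_k$, $C_{k+1}$, and loses two under $S_k$; for $k=2$ the only gains come from $C_1$ and $S_4$. Hence
\begin{equation}\label{eq:bk}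
b_k=u_{k-2}u_{k-1}+v_{k-1}+v_{k+2}-u_k(u_{k-1}+u_{k+1})-2v_k\le3,
\end{equation}
where for $k=2$ the term $v_1$ accounts for $C_1$.

One would like every pile of two or more chips to have negative drift, for then $\sum a_k^2$ would be a Lyapunov function. This fails: if $k\ge4$, $a_{k-2}=1$, $a_{k-1}=a_{k+2}=2$ and $a_{k+1}=0$, then $b_k=0$ however large $a_k$ is. But such a pile is fed by level $k+2$, which then shrinks.

\begin{lemma}\label{lem:bk}
If $a_k\ge2$, then $b_k\le0$ and $4b_k+b_{k+2}\le-1$.
\end{lemma}

\begin{proof}
For $a_k\ge2$, \eqref{eq:bk} reads $b_k=-2+v_{k-1}+v_{k+2}-u_{k-1}(1-u_{k-2})-u_{k+1}\le0$. If $b_k\le-1$, the second claim follows from $b_{k+2}\le3$. If $b_k=0$, then $v_{k+2}=1$ and $u_{k+1}=v_{k+1}=0$, and the same formula on level $k+2$ gives $b_{k+2}=-2+v_{k+4}-u_{k+3}\le-1$.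
\end{proof}

The combination $4b_k+b_{k+2}$, multiplied by $a_k$, is the main part of the drift of $2a_k^2+a_ka_{k+2}$. The cross term also produces $a_{k+2}b_k$, which can be positive and large when $a_k\le1$. We therefore replace the factor $a_k$ by $f(a_k)$, where $f$ is flat near $0$ and linear at infinity. Let $M=64$ and $f(x)=\sqrt{x^2+M^2}-M$. On $[0,\infty)$,
\[
0\le f'(x)\le\min(1,x/M),\qquad0\le f''(x)\le1/M,\qquad x-M\le f(x)\le x .
\]
For $\theta\in[\frac12,1]$ put $|a|_\theta=\sum_{k\ge2}\theta^ka_k$ and
\[
V_\theta(a)=\sum_{k\ge2}\theta^k\big[2a_k^2+f(a_k)a_{k+2}\big].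
\]
Since $f(a_k)a_{k+2}\le\frac12(a_k^2+a_{k+2}^2)$, we have $V_\theta\le V_1$ and $2\sum a_k^2\le V_1\le3\sum a_k^2\le3|a|^2$. The value $\theta=1$ will control all chips, and a value $\theta<1$ the chips on low levels.

\begin{lemma}\label{lem:drift}
Let $K_a$ be the highest occupied level of $a$, with $K_a=1$ for $a=0$. Then
\[
\mathcal LV_\theta(a)\le-\tfrac12|a|_\theta+82\sum_{k=2}^{K_a+1}\theta^k .
\]
\end{lemma}

\begin{proof}
Let $\Delta$ denote the change under a move and let $Q_k$ be the sum of $(\Delta a_k)^2$ over the enabled moves. By the list before \eqref{eq:bk}, $Q_k\le5+4=9$, so $\mathcal L(2a_k^2)=4a_kb_k+2Q_k\le4a_kb_k+18$.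

Taylor's formula gives $\mathcal Lf(a_k)\le f'(a_k)b_k+\frac9{2M}$. The first term is at most $0$ if $a_k\ge2$, by Lemma~\ref{lem:bk}, and at most $3/M$ if $a_k\le1$. So $\mathcal Lf(a_k)\le8/M$ in all cases. Next,
\[
\mathcal L\big(f(a_k)a_{k+2}\big)=f(a_k)b_{k+2}+a_{k+2}\,\mathcal Lf(a_k)+\sum_{\text{enabled}}\Delta f(a_k)\,\Delta a_{k+2}.
\]
The only moves that change both level $k$ and level $k+2$ are $C_{k+1}$ (by $-1$ and $+1$) and $S_{k+2}$ (by $+1$ and $-2$). Since $f$ is increasing, the last sum is at most $0$.

It remains to bound $4a_kb_k+f(a_k)b_{k+2}$. If $a_k\ge2$, Lemma~\ref{lem:bk} gives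
\[
4a_kb_k+f(a_k)b_{k+2}=f(a_k)(4b_k+b_{k+2})+4(a_k-f(a_k))b_k\le-f(a_k)\le-a_k+M .
\]
If $a_k\le1$, it is at most $12a_k+3a_k\le-a_k+16\le-a_k+M$. So the $k$-th bracket of $V_\theta$ has drift at most $-a_k+82+\frac8Ma_{k+2}$. For $k>K_a+1$ its drift is $0$, since level $k$ stays empty and $f(0)=0$. Summing with the weights $\theta^k$ and using $\frac8M\sum_k\theta^ka_{k+2}\le\frac8M\theta^{-2}|a|_\theta\le\frac12|a|_\theta$ gives the claim.
\end{proof}

\begin{lemma}[Few chips]\label{lem:chips}
Let $n$ be large, let the chain start from $y$ with $X(y)\le n$, and let $\tau$ be its first visit to height $n$. With probability at least $1-\rho_n$: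
\begin{enumerate}
\item[(a)] if $y=Z_m$ for some $m\le n$, then $|A_t|\le\ell^3$ for all $t\le\tau$;
\item[(b)] if $|y|\le\ell^3$, then $|A_t|\le\ell^4$ for all $t\le\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
We pass to $W=\sqrt{V_1}$, which has bounded jumps and a negative drift when large; an exponential moment then controls its maximum. Let $K=3\ell$.

\emph{Jumps.} Let $\bar a=\max_ka_k$. A move changes at most three coordinates, each by at most $2$. So at most three terms $2a_k^2$ change, each by at most $8\bar a+8$, and at most six cross terms change, each by at most $2\bar a+2(\bar a+2)=4\bar a+4$ because $0\le f'\le1$ and $f(x)\le x$. Hence $|\Delta V_1|\le48(\bar a+1)$. If $\bar a\ge1$, then $W\ge\sqrt2\,\bar a$ and $|\Delta W|\le|\Delta V_1|/W\le96/\sqrt2\le68$. If $a=0$, then $\Delta W=\sqrt2$.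

\emph{Drift.} Let $X(a)\le n$ and $W(a)\ge700K$. Then $|a|\ge W/\sqrt3\ge400K$, and Lemma~\ref{lem:drift} with \eqref{eq:levels} gives $\mathcal LV_1\le-\frac12|a|+82K\le-\frac14|a|$. By concavity of the square root, $\mathcal LW\le\mathcal LV_1/(2W)\le-\frac1{8\sqrt3}\le-\frac1{14}$, and $e(a)\le2K$ yields $\mathbb E[\Delta W\mid a]\le-\frac1{28K}$.

\emph{Exponential moment.} Let $\lambda=1/(28\cdot68^2K)$ and $W_t=W(A_{\min(t,\tau)})$. Since $e^x\le1+x+x^2$ for $|x|\le1$, a step from a configuration with $W\ge700K$ has $\mathbb E[e^{\lambda\Delta W}]\le1-\frac\lambda{28K}+68^2\lambda^2=1$. After a step from a configuration with $W<700K$ we have $e^{\lambda W}\le e^{768\lambda K}\le3$. Therefore $\mathbb Ee^{\lambda W_t}\le e^{\lambda W_0}+3t$. Markov's inequality and a union bound over $t\le7n$ give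
\[
\mathbb P\big(\exists t:\ W_t\ge W_0+\ell^{9/4}\big)\le(7n+1)(1+21n)\,e^{-\lambda\ell^{9/4}}\le200\,n^2e^{-c\ell^{5/4}}\le\rho_n
\]
with $c=1/(84\cdot68^2)$ and $n$ large.

\emph{Conclusion.} By \eqref{eq:levels} and the Cauchy--Schwarz inequality, $|a|\le\sqrt{3\ell}\,(\sum a_k^2)^{1/2}\le\sqrt{3\ell/2}\;W$. In case (a), $W_0\le3\sqrt\ell$ and $|A_t|=O(\ell^{11/4})$; in case (b), $W_0\le\sqrt3\,\ell^3$ and $|A_t|=O(\ell^{7/2})$.
\end{proof}

\section{Short relaxations and the coupling}\label{sec:coupling}

By Lemma~\ref{lem:relax}(c), a configuration has short relaxations if for some small $j$ its relaxations stay below level $j$ and it has few chips on levels up to $j$. Neither property holds at every height: from $\langle2\rangle+Z_{F_K-1}$ a relaxation carries through all levels to $Z_{F_K}$. We show that both hold at most heights of a window of polylogarithmic length. The parameters are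
\[
j_1=\lceil\log_\varphi\ell\rceil+20,\quad j_2=\lceil6\log_\varphi\ell\rceil+20,\quad w=\lceil\ell^{10}\rceil,\quad h=\lceil\ell^6\rceil,\quad\theta=1-1/j_2 .
\]
The cutoff $j_1$ makes the rate $\kappa_{j_1}$ small against $1/\ell$, the smallest order of the probability of a given enabled move. The number $h$ bounds the height stored below level $j_1$, and $j_2$ makes $\kappa_{j_2}$ small against $1/h$. Explicitly, since $\varphi^{15}>1364$,
\begin{equation}\label{eq:params}
6\ell\kappa_{j_1}\le6\varphi^{-15}<\tfrac1{200},\qquad h\kappa_{j_2}\le2\varphi^{-15}<\tfrac1{600},\qquad\varphi^{j_1}\le\varphi^{21}\ell .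
\end{equation}

\begin{lemma}[Window]\label{lem:window}
There is an absolute constant $C_0$ such that, with $r_*=C_0(\log\log n)^3$, the following holds for large $n$. Let $X(y)=m$, $m+w\le n$ and $|y|\le\ell^4$. For the chain from $y$ let $t_i=\tau_i(y)$ and let $\zeta$ be the first time with $|A_t|>\ell^4$. Then
\[
\mathbb E\,\#\{1\le i<w:\ t_i<\zeta,\ r(A_{t_i})>r_*\}\le\frac{3w}{100}.
\]
\end{lemma}

\begin{proof}
Let $T^*=\min(t_w,\zeta)$. By \eqref{eq:tau} and \eqref{eq:levels}, $T^*\le\varphi^4w+(3\ell+4)\ell^4\le7w$, and $|A_{T^*}|\le\ell^4+1$.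

\emph{Step 1: high moves are rarely enabled.} Let $\mathcal H$ be the set of times $t<T^*$ at which some move of index at least $j_1$ is enabled. At such a time a move of index at least $j_1$ is performed with conditional probability at least $1/(6\ell)$. By \eqref{eq:potential} and \eqref{eq:Phij}, the number of these moves performed before $T^*$ is at most
\[
\Phi_{j_1}(A_{T^*})-\Phi_{j_1}(y)\le\kappa_{j_1}w+(3\ell+3)(2\ell^4+1)\le\kappa_{j_1}w+7\ell^5 .
\]
So $\mathbb E|\mathcal H|\le6\ell\kappa_{j_1}w+42\ell^6\le w/100$ by \eqref{eq:params}.

\emph{Step 2: low levels usually hold few chips.} Since $\sum_{k\ge2}\theta^k\le j_2$, Lemma~\ref{lem:drift} gives $\mathcal LV_\theta(a)\le-\frac12|a|_\theta+82j_2$; this is where $\theta<1$ saves a factor of order $\ell/j_2$. The process $V_\theta(A_t)-\sum_{s<t}\mathcal LV_\theta(A_s)/e(A_s)$ is a martingale, and optional stopping at the bounded time $T^*$, with $V_\theta\ge0$ and $e\ge1$, gives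
\[
\mathbb E\sum_{t<T^*}\frac{|A_t|_\theta}{e(A_t)}\le2V_\theta(y)+164\,j_2\cdot7w\le6\ell^8+1148\,j_2w .
\]
For $t\notin\mathcal H$ all enabled moves have index less than $j_1$, so $e(A_t)\le2j_1$; without Step 1 we would have only $e\le6\ell$. Hence $\mathbb E\sum_{t<T^*,\,t\notin\mathcal H}|A_t|_\theta\le2j_1(6\ell^8+1148j_2w)\le3000\,j_1j_2w$, and the expected number of $t<T^*$, $t\notin\mathcal H$, with $|A_t|_\theta>3\cdot10^5j_1j_2$ is at most $w/100$.

\emph{Step 3: long carries are rare.} Let $1\le i<w$ with $t_i<\zeta$, so that $t_i<T^*$, and suppose $t_i\notin\mathcal H$. Put $a=A_{t_i}$. The part of $a$ on levels at least $j_1$ is quiet, so it equals $Z_{m'}$, where by \eqref{eq:params}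
\[
m+i\ \ge\ m'\ \ge\ m+i-F_{j_1-3}|a|\ \ge\ m+i-\varphi^{21}\ell^5\ \ge\ m+i-h .
\]
Since $\Phi_{j_2}$ involves only levels above $j_2\ge j_1$, we have $\Phi_{j_2}(a)=\Phi_{j_2}(Z_{m'})$. Let $g(x)=\Phi_{j_2}(Z_x)$ for $x\ge0$ and $g(x)=0$ for $x<0$; it is nondecreasing by Lemma~\ref{lem:relax}(b). The integer $\delta_i=\Phi_{j_2}(Z_{m+i})-\Phi_{j_2}(a)$ satisfies $0\le\delta_i\le g(m+i)-g(m+i-h)$. By \eqref{eq:Phij} and \eqref{eq:levels}, $|g(x)-\kappa_{j_2}x|\le3\ell(3\ell+3)\le10\ell^2$ for $0\le x\le n$, and $g(x)\ge\kappa_{j_2}x$ for $x<0$. The sum below telescopes to $h$ values of $g$ at arguments at most $m+w$ minus $h$ values at arguments at least $m-h$, so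
\[
\sum_{i=1}^w\big[g(m+i)-g(m+i-h)\big]\le h\big(g(m+w)-g(m-h)\big)\le h\big(\kappa_{j_2}(w+h)+20\ell^2\big)\le\frac w{100}
\]
by \eqref{eq:params}. Thus at most $w/100$ of the $i$ considered in this step have $\delta_i\ne0$.

\emph{Step 4.} The times $t_i$ are distinct. By Steps 1--3, the expected number of $i<w$ with $t_i<\zeta$ for which $t_i\in\mathcal H$, or $t_i\notin\mathcal H$ and $|A_{t_i}|_\theta>3\cdot10^5j_1j_2$, or $t_i\notin\mathcal H$ and $\delta_i\ne0$, is at most $3w/100$. For any other $i<w$ with $t_i<\zeta$, Lemma~\ref{lem:relax}(c) with $j=j_2$ applies to $a=A_{t_i}$, and $\theta^{-j_2}\le4$ gives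
\[
r(a)\le(j_2+4)\sum_{k\le j_2}a_k\le4(j_2+4)|a|_\theta\le12\cdot10^5(j_2+4)j_1j_2 .
\]
As $j_1,j_2=O(\log\log n)$, this is at most $r_*$ for a suitable $C_0$.
\end{proof}

The lemma does not say which heights are good, and the good heights of two copies may differ. An independent uniform choice of the height in each window finds a common one with high probability.

\begin{proof}[Proof of Proposition~\ref{prop:coupling}]
Let $\nu=\lceil\ell^2\,3^{2r_*}\rceil$. Then $\log(\nu w)=O((\log\log n)^3)$, so $7\nu w+4\ell^4\le\Delta_n$ for large $n$. By \eqref{eq:tau} and \eqref{eq:levels}, if $k'\le\nu w$ and $m\le n$, then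
\begin{equation}\label{eq:short}
0\le\tau_{k'}(y),\ \tau_{k'}(Z_m)\le7\nu w+(3\ell+4)\ell^3\le\Delta_n .
\end{equation}
If $k<\nu w$, any coupling will do. Let $k\ge\nu w$.

\emph{Setup.} Let $A$ from $y$ and $B$ from $Z_m$ be independent chains, and let $U_1,\dots,U_\nu$ be independent, uniform on $\{1,\dots,w-1\}$ and independent of $(A,B)$. Put $m_i=m+(i-1)w$, so $m_{\nu+1}\le m+k\le n$. \emph{Window $i$} of a chain is its path between its first visits to the heights $m_i$ and $m_{i+1}$. \emph{Success in window $i$} means that each of $A$ and $B$, after its first visit to height $m_i+U_i$, reaches $Z_{m_i+U_i}$ before using $C_1$ or $S_2$; this takes place inside window $i$, since the height stays equal to $m_i+U_i<m_{i+1}$ meanwhile. A chain \emph{blows up} when it has more than $\ell^4$ chips. Let $\mathcal G_i$ be the $\sigma$-field generated by $U_1,\dots,U_i$ and the paths of $A$ and $B$ up to the ends of their windows $i$. By the strong Markov property and independence, given $\mathcal G_{i-1}$ the continuations of $A$ and $B$ are independent chains from their configurations at the start of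 window $i$, independent of $U_i$.

\emph{Probability of success.} Let $\mathcal N_i\in\mathcal G_i$ be the event that there is no success in windows $1,\dots,i$ and that neither chain has blown up by the end of its window $i$; let $\mathcal N_0$ be the sure event. Condition on $\mathcal G_{i-1}$, on the event $\mathcal N_{i-1}$. Both chains start window $i$ with at most $\ell^4$ chips. By Lemma~\ref{lem:window}, each has probability at most $\frac{3w}{100(w-1)}\le\frac1{20}$ of arriving at height $m_i+U_i$ without blow-up and with $r>r_*$. So with probability at least $\frac9{10}$, either one chain has blown up by its arrival, and then $\mathcal N_i$ fails, or both arrive with $r\le r_*$, and then success follows with conditional probability at least $3^{-2r_*}$ by Lemma~\ref{lem:relax}(a) and independence. Hence $\mathbb P(\mathcal N_i\mid\mathcal G_{i-1})\le1-\frac9{10}3^{-2r_*}$ on $\mathcal N_{i-1}$, and $\mathbb P(\mathcal N_\nu)\le e^{-0.9\,\ell^2}\le\rho_n$. By Lemma~\ref{lem:chips} each chain blows up before reaching height $n$ with probability at most $\rho_n$. So some window is successful with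 probability at least $1-3\rho_n$.

\emph{Gluing.} On success let $i$ be the first successful window and let $s_A,s_B$ be the times at which $A$ and $B$ reach $Z_{m_i+U_i}$ in it. Let $B'$ follow $B$ up to time $s_B$ and then make the moves that $A$ makes after time $s_A$; without success let $B'=B$. To see that $B'$ has the law of $B$, note that earlier windows end before $s_A$ and $s_B$, so the success event is a disjoint union of events that prescribe the values of all $U$'s, the path of $A$ up to $s_A$ and the path of $B$ up to $s_B$. Given such an event, the continuations of $A$ and of $B$ are chains from the same quiet configuration, so replacing the second by the first does not change the conditional law of the path. Thus $(A,B')$ is a coupling of the chains from $y$ and from $Z_m$. On success both have height less than $m+k$ up to the gluing and make the same moves afterwards, so their hitting times of height $m+k$ differ by $s_A-s_B$. Both $s_A$ and $s_B$ precede the first visits to height $m+\nu w$, and $|s_A-s_B|\le\Delta_n$ by \eqref{eq:short}.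
\end{proof}

\section{Independent blocks, mean and variance}\label{sec:blocks}

\subsection{Moments and blocks}

We first need to know that $T_x$ fluctuates on the scale $\sqrt x$, up to a factor $n^{o(1)}$. We reveal the path one unit of height at a time; by the coupling, each step changes the conditional mean of $T_x$ by $O(\Delta_n)$. The tool is Burkholder's inequality: for $p\ge2$ and martingale differences $D_1,\dots,D_x$, $\mathbb E|\sum D_i|^p\le C_p\,\mathbb E(\sum D_i^2)^{p/2}$.

\begin{lemma}\label{lem:moments}
For every $p\ge2$ there is $C_p$ such that $\mathbb E|T_x-\mathbb ET_x|^p\le C_px^{p/2}\Delta_n^p$ for $n$ large and all $0\le x\le n$.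
\end{lemma}

\begin{proof}
Let $x\ge1$, $\bar\tau_k(y)=\mathbb E\tau_k(y)$ and $H_i=\bar\tau_{x-i}(Z_i)$ for $0\le i\le x$. The conditional expectation of $T_x$ given the path up to time $T_i$ is $\mathcal M_i=T_i+\bar\tau_{x-i}(A_{T_i})$. This is a martingale with $\mathcal M_0=\mathbb ET_x$, $\mathcal M_x=T_x$ and $0\le\mathcal M_i\le7n$; let $D_i=\mathcal M_i-\mathcal M_{i-1}$. By Proposition~\ref{prop:coupling} and \eqref{eq:tau},
\begin{equation}\label{eq:taubar}
|\bar\tau_{x-i}(y)-H_i|\le\Delta_n+7n\cdot3\rho_n\le2\Delta_n\qquad\text{if }X(y)=i,\ |y|\le\ell^3 .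
\end{equation}
From $Z_{i-1}$ the chain reaches height $i$ within $7+3\ell(3\ell+4)\le10\ell^2$ steps by \eqref{eq:tau}, at a configuration with at most $3\ell+10\ell^2\le\ell^3$ chips. With \eqref{eq:taubar} this gives $|H_{i-1}-H_i|\le10\ell^2+2\Delta_n\le3\Delta_n$. If $|A_{T_{i-1}}|\le\ell^3$ and $|A_{T_i}|\le\ell^3$, then $T_i-T_{i-1}\le7+(3\ell+4)\ell^3\le\Delta_n$, and so $|D_i|\le\Delta_n+2\Delta_n+3\Delta_n+2\Delta_n=8\Delta_n$. This event has probability at least $1-\rho_n$ by Lemma~\ref{lem:chips}(a), and always $|D_i|\le7n$. Hence $\mathbb E|D_i|^p\le(8\Delta_n)^p+(7n)^p\rho_n\le(9\Delta_n)^p$. Burkholder's inequality and $(\sum D_i^2)^{p/2}\le x^{p/2-1}\sum|D_i|^p$ finish the proof.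
\end{proof}

\begin{lemma}[Blocks]\label{lem:blocks}
Let $0=n_0\le n_1\le\dots\le n_{q+1}=n$, put $g_i=n_{i+1}-n_i$, and suppose that $\tau_{g_i}(Z_{n_i})$ has the law of $T_{g_i}$ for $0\le i\le q$. There is a probability space carrying the chain from $0$ up to time $T_n$ and independent variables $\xi_0,\dots,\xi_q$, with $\xi_i$ distributed as $T_{g_i}$, such that $\mathcal R=T_n-\sum_{i=0}^q\xi_i$ satisfies $\|\mathcal R\|_p\le2(q+1)\Delta_n$ for every $p\ge1$ and $n\ge n_0(p)$, where $n_0(p)$ does not depend on the $n_i$.
\end{lemma}

\begin{proof}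
We construct the path and the $\xi_i$ block by block. Suppose the path up to $T_{n_i}$ and $\xi_0,\dots,\xi_{i-1}$ are constructed, and let $y=A_{T_{n_i}}$. If $|y|\le\ell^3$, sample the continuation up to $T_{n_{i+1}}$ jointly with a copy $\xi_i$ of $\tau_{g_i}(Z_{n_i})$ from the coupling of Proposition~\ref{prop:coupling}; otherwise sample the two independently. Given the past of the construction, the continuation is a chain from $y$ and $\xi_i$ has the law of $T_{g_i}$. So the path has the law of the chain and the $\xi_i$ are independent. The difference $T_{n_{i+1}}-T_{n_i}-\xi_i$ is at most $7n$ in absolute value, and at most $\Delta_n$ outside an event of probability $\rho_n+3\rho_n$, by Lemma~\ref{lem:chips}(a) and Proposition~\ref{prop:coupling}. Its $L^p$ norm is at most $\Delta_n+7n(4\rho_n)^{1/p}\le2\Delta_n$, and we sum over $i$.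
\end{proof}

\subsection{A lower bound for the variance}

The block structure will give $\operatorname{Var}(T_n)=\sigma_0^2n+O(n^{1/2+\varepsilon})$, but it cannot exclude $\sigma_0^2=0$. Any lower bound of larger order than the error term does, so we can afford to lose logarithms. The source of randomness is the one seen in the game with $N=4$: the pair $C_1S_2$ has the same net effect as the single move $C_2$. Conditioning on everything except these choices leaves independent coin tosses.

\begin{lemma}\label{lem:lower}
For large $n$, $\operatorname{Var}(T_n)\ge n/(864\,\ell^2)$.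
\end{lemma}

\begin{proof}
Call a \emph{run} a sequence of moves from $0$ that reaches height $n$ for the first time with its last move. The chain up to $T_n$ is a random run, the probability of a run being the product of $1/e$ over the configurations at which its moves are made. The \emph{token string} of a run is obtained by replacing every $C_2$ and every consecutive pair $C_1S_2$ by the token $\star$ and keeping the other moves as literal tokens; two such pairs cannot overlap. The configurations at token boundaries depend only on the token string. At the start of a $\star$ the configuration $a$ has $a_2\ge1$, so both $C_2$ and $C_1S_2$ can be played from it. Call the $\star$ \emph{free} if $X(a)\le n-2$. A $\star$ that is not free has $X(a)=n-1$ and comes from $C_2$, since $C_1$ would end the run.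

Fix the token string of some run. Replace each free $\star$ by $C_2$ or $C_1S_2$ at will and each other $\star$ by $C_2$. The result is a run, because inside a free $\star$ the height stays at most $n-1$. It has the given token string: a pair $C_1S_2$ across a token boundary needs a token ending in $C_1$ followed by a token starting with $S_2$, both are then literal, and literal tokens $C_1,S_2$ are never adjacent in a token string. So the runs with the given string correspond to the choices at the free $\star$'s, and their probabilities factor over tokens. A free $\star$ at $a$ contributes $1/e(a)$ for $C_2$ and $1/(e(a)e(a^+))$ for $C_1S_2$, where $a^+$ is the result of $C_1$. Given the token string, the choices are therefore independent, $C_1S_2$ having probability $1/(1+e(a^+))$, and $T_n$ is the number of tokens plus the number of choices $C_1S_2$. Since $\operatorname{Var}(T_n)$ is at least the mean of the conditional variance and $e/(1+e)^2\ge1/(4e)\ge1/(24\ell)$ by \eqref{eq:levels},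
\[
\operatorname{Var}(T_n)\ge\mathbb E\sum_{\text{free }\star}\frac{e(a^+)}{(1+e(a^+))^2}\ge\frac1{24\ell}\,\mathbb E\,\#\{\text{moves $C_2$ before time }T_{n-1}\},
\]
because the height is at most $n-2$ before $T_{n-1}$. At a time with $a_2\ge1$ the move $C_2$ is chosen with probability at least $1/(6\ell)$, so the last expectation is at least $\frac1{6\ell}\mathbb E\,\#\{t<T_{n-1}:(A_t)_2\ge1\}$. Every $C_2$ or $S_2$ is played at such a time, and only these moves raise $Y$. So the count is at least $Y(A_{T_{n-1}})\ge\frac12(n-1-|A_{T_{n-1}}|)$, which is at least $n/3$ with probability at least $\frac12$ by Lemma~\ref{lem:chips}(a). The bound follows from $24\cdot6\cdot6=864$.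
\end{proof}

\subsection{Linear growth}

\begin{proposition}\label{prop:linear}
There are constants $\mu_0\ge1$ and $\sigma_0^2>0$ such that for every $\varepsilon>0$, $\mathbb ET_n=\mu_0n+O_\varepsilon(n^\varepsilon)$ and $\operatorname{Var}(T_n)=\sigma_0^2n+O_\varepsilon(n^{1/2+\varepsilon})$.
\end{proposition}

\begin{proof}
We may assume $\varepsilon<\frac12$. Let $x(n)$ denote either $\mathbb ET_n$, with $\gamma=\varepsilon$, or $\operatorname{Var}(T_n)$, with $\gamma=\frac12+\varepsilon$; so $0<\gamma<1$. We claim that for $K\ge1$, $1\le k\le F_{K-1}$ and $n=F_K+k$,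
\begin{equation}\label{eq:additive}
x(n)=x(F_K)+x(k)+O(n^\gamma).
\end{equation}
For large $n$, Lemma~\ref{lem:self} allows $q=1$, $n_1=F_K$ in Lemma~\ref{lem:blocks}, so $T_n=\xi_0+\xi_1+\mathcal R$ with independent $\xi_0,\xi_1$ distributed as $T_{F_K},T_k$ and $\|\mathcal R\|_2\le4\Delta_n$. This gives \eqref{eq:additive} for the mean. For the variance, $s=\operatorname{sd}(\xi_0+\xi_1)=O(n^{1/2}\Delta_n)$ by Lemma~\ref{lem:moments} and $|\operatorname{sd}(T_n)-s|\le4\Delta_n$, so $|\operatorname{Var}(T_n)-s^2|\le4\Delta_n(2s+4\Delta_n)=O(n^{1/2}\Delta_n^2)$. The finitely many remaining $n$ are absorbed in the implied constant, as $T_n\le7n$.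

\emph{Fibonacci arguments.} Let $x_K=x(F_K)$. Taking $k=F_{K-1}$, $K\ge2$, we get $x_{K+1}=x_K+x_{K-1}+\epsilon_K$ with $\epsilon_K=O(\varphi^{\gamma K})$. Since $1+\varphi^{-1}=\varphi$, the sequence $y_K=x_{K+1}+\varphi^{-1}x_K$ satisfies $y_K=\varphi y_{K-1}+\epsilon_K$. So $\varphi^{-K}y_K$ has increments $O(\varphi^{(\gamma-1)K})$ and converges, and $y_K=c\varphi^K+O(\varphi^{\gamma K})$ for some $c$. Since $\varphi+\varphi^{-1}=\sqrt5$, the sequence $z_K=x_K-c\varphi^K/\sqrt5$ satisfies $z_{K+1}=-\varphi^{-1}z_K+O(\varphi^{\gamma K})$, so $z_K=O(\varphi^{\gamma K})$. With $F_K=\varphi^{K+1}/\sqrt5+O(1)$ we obtain $x(F_K)=c'F_K+O(F_K^\gamma)$, where $c'=c/\varphi$. The constant $c'=\lim x(F_K)/F_K$ does not depend on $\varepsilon$.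

\emph{General arguments.} A Zeckendorf sum with largest index $I$ is less than $F_{I+1}$, by induction on the number of summands: the other summands add up to less than $F_{I-1}$. Let $n=F_{K_1}+\dots+F_{K_r}$ with $K_1>\dots>K_r$ be the Zeckendorf decomposition. Then $F_{K_{i+1}}+\dots+F_{K_r}<F_{K_{i+1}+1}\le F_{K_i-1}$, so \eqref{eq:additive} applies to $F_{K_i}+\dots+F_{K_r}$ for $i=1,\dots,r-1$, with error $O(F_{K_i}^\gamma)$. Hence $x(n)=\sum_ix(F_{K_i})+O(\sum_iF_{K_i}^\gamma)=c'n+O(n^\gamma)$, the errors being dominated by a geometric series.

Finally $\mu_0\ge1$ because $T_n\ge n$, and $\sigma_0^2>0$ because otherwise $\operatorname{Var}(T_n)=O(n^{3/4})$, contradicting Lemma~\ref{lem:lower}.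
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:game}

\subsection{From the chain to the game}

For large $N$ let $n=\lfloor(N-(\log N)^4)/\varphi^2\rfloor$; the margin $(\log N)^4$ exceeds the error $\ell^3$ that \eqref{eq:value} and Lemma~\ref{lem:chips} allow. Given the chain $A$ from $0$, put $a_1(t)=N-\sum_{k\ge2}F_k(A_t)_k$. Let the game on input $N$ make the moves of the chain until time $T_n$ or the first time with $a_1(t)\le1$, whichever comes first, and then continue with fresh randomness. Up to that time the game has $a_1(t)$ copies of $F_1$ and $(A_t)_k$ copies of $F_k$, and before it the game and the chain have the same available moves. So this is a random game with the correct law.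

\begin{lemma}\label{lem:transfer}
In this coupling $\|L_N-T_n\|_p=O_p((\log N)^4)$ for every $p\ge1$.
\end{lemma}

\begin{proof}
Let $\mathcal E$ be the event that $|A_t|\le\ell^3$ for all $t\le T_n$; $\mathbb P(\mathcal E)\ge1-\rho_n$ by Lemma~\ref{lem:chips}(a). On $\mathcal E$, \eqref{eq:value} gives $a_1(t)\ge N-\varphi^2n-\ell^3\ge(\log N)^4-\ell^3\ge2$ for $t\le T_n$, so the game agrees with the chain up to time $T_n$ and $L_N\ge T_n$. The rest of the game is bounded by the potential. The final position has at most one element for each index $k$ with $\varphi^{k-1}\le N$, so at most $3\log N$ elements. By \eqref{eq:value} and \eqref{eq:Phi} its potential is at most $\varphi^4X\le\varphi^2(N+3\log N)$. Each move of the game raises $\Phi$ by at least $1$, so on $\mathcal E$, by \eqref{eq:Phi} and $\varphi^2n\ge N-(\log N)^4-\varphi^2$,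
\[
0\le L_N-T_n\le\varphi^2(N+3\log N)-\varphi^4n+(3\ell+4)\ell^3=O((\log N)^4).
\]
Off $\mathcal E$ we have $|L_N-T_n|\le7N$ by \eqref{eq:3N} and \eqref{eq:tau}, and $7N\rho_n^{1/p}\to0$.
\end{proof}

\begin{proof}[Proof of part (i)]
We have $n=N/\varphi^2+O((\log N)^4)$. Lemma~\ref{lem:transfer} gives $\mathbb EL_N=\mathbb ET_n+O((\log N)^4)$ and $\operatorname{sd}(L_N)=\operatorname{sd}(T_n)+O((\log N)^4)$; since $\operatorname{sd}(T_n)=O(\sqrt N)$, the variances differ by $O(\sqrt N(\log N)^4)$. Proposition~\ref{prop:linear} yields (i) with $\mu=\mu_0/\varphi^2$ and $\sigma^2=\sigma_0^2/\varphi^2$.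
\end{proof}

\subsection{Cutting $[0,n]$ into self-similar blocks}

With blocks of length about $n^\alpha$, the error in Lemma~\ref{lem:blocks} is $n^{1-\alpha+o(1)}$, which is $n^{1/2-\alpha+o(1)}$ on the scale $\sqrt n$, while the normal approximation of a sum of $n^{1-\alpha}$ blocks has error $n^{(\alpha-1)/2+o(1)}$. The two agree at $\alpha=\frac23$; this is the origin of the exponent $\frac16$. The cut points must have only large Zeckendorf indices, so that Lemma~\ref{lem:self} applies.

Let $J$ be maximal with $F_J\le n^{2/3}$; then $F_{J-1}\ge\frac13F_{J+1}>\frac13n^{2/3}$. Put $n_0=0$ and $n_{i+1}=n_i+\hat g_i$, where $\hat g_i=F_{J-1}$ if the smallest Zeckendorf index of $n_i$ is $J$, and $\hat g_i=F_J$ otherwise.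

\begin{lemma}\label{lem:cut}
All Zeckendorf indices of every $n_i$ are at least $J$, and $\tau_k(Z_{n_i})$ has the law of $T_k$ for $0\le k\le\hat g_i$.
\end{lemma}

\begin{proof}
First, for $I\ge1$: if all indices of $x$ are at least $I+1$, then all indices of $x+F_I$ are at least $I$. We induct on $z(x)$. If $I+1$ is not an index of $x$, adjoining $F_I$ gives the Zeckendorf decomposition of $x+F_I$. Otherwise $x+F_I=x'+F_{I+2}$, where $x'=x-F_{I+1}$ has fewer summands and indices at least $I+3$, and the induction hypothesis applies to $x'$ and $I+2$.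

Now suppose all indices of $n_i$ are at least $J$. If the smallest is $J$, then $n_{i+1}=(n_i-F_J)+F_{J+1}$ and $n_i-F_J$ has indices at least $J+2$, so $n_{i+1}$ has indices at least $J+1$; Lemma~\ref{lem:self} applies to $n_i$ with $K=J$. Otherwise $n_i$ has indices at least $J+1$, so $n_{i+1}=n_i+F_J$ has indices at least $J$; Lemma~\ref{lem:self} applies with $K=J+1$.
\end{proof}

Let $q$ be maximal with $n_q\le n$, so $q\le n/F_{J-1}\le3n^{1/3}$, and use the cut points $n_0,\dots,n_q,n$; the last block has length $n-n_q<\hat g_q$ and may be empty. Construct the chain and the $\xi_i$ by Lemma~\ref{lem:blocks}, and let the game follow this chain as above. Lemmas~\ref{lem:blocks} and~\ref{lem:transfer} give, for every $p\ge1$,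
\begin{equation}\label{eq:decomp}
L_N=\sum_{i=0}^q\xi_i+\mathcal R_N,\qquad\|\mathcal R_N\|_p\le C_pn^{1/3}\Delta_n,
\end{equation}
where the $\xi_i$ are independent and each is distributed as $T_x$ for some $x\le n^{2/3}$. Put $\eta_i=\xi_i-\mathbb E\xi_i$, $\Sigma=\sum_i\eta_i$, $s^2=\operatorname{Var}(\Sigma)$ and $\mathcal R'_N=\mathcal R_N-\mathbb E\mathcal R_N$, so that $L_N-\mathbb EL_N=\Sigma+\mathcal R'_N$ and $\|\mathcal R'_N\|_p\le2C_pn^{1/3}\Delta_n$. By Lemma~\ref{lem:moments}, for $p\ge2$,
\begin{equation}\label{eq:lyap}
\sum_{i=0}^q\mathbb E|\eta_i|^p\le C_p'\,n^{(1+p)/3}\Delta_n^p .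
\end{equation}
Since $|s-\operatorname{sd}(L_N)|\le\|\mathcal R_N\|_2$ and $\operatorname{Var}(L_N)\sim\sigma^2N$ by part (i), we have $s^2\sim\sigma^2N$ and $\operatorname{sd}(L_N)/s=1+O(n^{-1/6}\Delta_n)$. Here $\sigma^2>0$ is essential: it makes $s$ of order $\sqrt n$, larger than the remainder.

\subsection{The normal limit}

We use two inequalities for independent centered variables $\eta_i$ with $s^2=\sum\mathbb E\eta_i^2>0$. Esseen's inequality states $\sup_x|\mathbb P(\sum\eta_i\le sx)-G(x)|\le Cs^{-3}\sum\mathbb E|\eta_i|^3$ with an absolute constant $C$. Rosenthal's inequality states $\mathbb E|\sum\eta_i|^p\le C_p(s^p+\sum\mathbb E|\eta_i|^p)$ for $p\ge2$.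

\begin{proof}[Proof of part (ii)]
Esseen's inequality and \eqref{eq:lyap} with $p=3$ give
\[
\sup_x|\mathbb P(\Sigma\le sx)-G(x)|=O\big(n^{4/3}\Delta_n^3/n^{3/2}\big)=O(n^{-1/6+\varepsilon}).
\]
Let $\delta=n^{1/3+\varepsilon}/s=O(n^{-1/6+\varepsilon})$. Markov's inequality with $p>2/\varepsilon$ gives $\mathbb P(|\mathcal R'_N|>s\delta)\le(2C_p\Delta_nn^{-\varepsilon})^p\le n^{-1}$ for large $n$. Therefore
\[
\mathbb P\big(\Sigma\le s(x-\delta)\big)-n^{-1}\le\mathbb P(L_N-\mathbb EL_N\le sx)\le\mathbb P\big(\Sigma\le s(x+\delta)\big)+n^{-1},
\]
and $|G(x\pm\delta)-G(x)|\le\delta$ shows that $\sup_x|\mathbb P(L_N-\mathbb EL_N\le sx)-G(x)|=O(n^{-1/6+\varepsilon})$. Apply this at $\lambda x$ with $\lambda=\operatorname{sd}(L_N)/s\in[\frac12,2]$. By the mean value theorem $|G(\lambda x)-G(x)|\le|\lambda-1|\,|x|\,e^{-x^2/8}=O(|\lambda-1|)=O(n^{-1/6+\varepsilon})$ uniformly in $x$. Since $n$ is of order $N$, part (ii) follows.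
\end{proof}

\begin{proof}[Proof of part (iii)]
Let $p>2$. Rosenthal's inequality and \eqref{eq:lyap} give $\mathbb E|\Sigma/s|^p=O(1+n^{(1+p)/3-p/2}\Delta_n^p)=O(1)$, because $\frac{1+p}3<\frac p2$. Also $\|\mathcal R'_N\|_p/s\to0$ and $\operatorname{sd}(L_N)/s\to1$. So the normalized length is bounded in $L^p$ for every $p$. Each of its powers is then uniformly integrable, and convergence in distribution, given by part (ii), implies convergence of every moment to the Gaussian one.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CDJ}
Justin Cheigh, Guilherme Zeus Dantas e Moura, Ryan Jeong, Jacob Lehmann Duke, Wyatt Milgrim, Steven J. Miller, Prakod Ngamlamai,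
\emph{Towards the Gaussianity of Random Zeckendorf Games},
arXiv:2210.11038 (2022).

\end{thebibliography}
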